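\title{Diffeomorphic Stein threefolds with the same contact boundary that are not symplectomorphic}

\begin{abstract}
For every $k\ge 2$ we construct $k$ compact simply connected Stein threefolds with $c_1=0$ that are pairwise diffeomorphic, by diffeomorphisms that match the homotopy classes of the almost complex structures, and whose boundary contact forms are strictly identified, but no two of which are symplectomorphic or related by a diffeomorphism and a Weinstein homotopy. The examples are boundary connected sums of affine threefolds that come in pairs $P_e,Q_e$ with the same contact boundary and different Betti numbers. Exchanging the roles of $P$ and $Q$ between two summands changes neither the smooth manifold nor the boundary, but it is detected by the idempotents of the symplectic cohomology ring.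
\end{abstract}

\section{Introduction}

\subsection{The problem}

Let $(X,J)$ be a complex manifold. For a smooth function $f$ put $d^cf=d^c_Jf=-df\circ J$, and call $f$ \emph{strictly plurisubharmonic} if $dd^cf(w,Jw)>0$ for every nonzero tangent vector $w$. On $\mathbb C$ one has $d^c\log|z|=d\theta$ with $\theta=\arg z$, and $dd^c|z|^2$ is four times the area form.

A \emph{compact Stein manifold} of complex dimension $n$ is a triple $(X,J,\rho)$, where $X$ is a compact connected smooth $2n$-manifold with boundary, $J$ is an integrable complex structure on $X$, and $\rho:X\to\mathbb R$ is a strictly plurisubharmonic function that has $\partial X$ as its regular maximal level set. For $n=3$ we speak of a \emph{compact Stein threefold}. Put $\lambda=d^c\rho$ and $\omega=d\lambda$. Then $\omega$ is symplectic and $\omega(\cdot,J\cdot)$ is a Riemannian metric. The gradient $Z=\nabla\rho$ satisfies $\omega(Z,Jw)=d\rho(w)=\lambda(Jw)$, that is, $\iota_Z\omega=\lambda$. So the flow of $Z$ expands $\omega$, the field $Z$ points outward along $\partial X$, and $\lambda|_{\partial X}$ is a contact form.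

A \emph{Weinstein structure} on a compact manifold $X$ is a triple $(\omega,Z,\phi)$ of a symplectic form $\omega$, a vector field $Z$ with $\mathcal L_Z\omega=\omega$, and a Morse function $\phi$ that has $\partial X$ as its regular maximal level set and for which $Z$ is gradient-like. A \emph{Weinstein homotopy} is a smooth family of such triples in which the functions may have birth--death critical points; see \cite{CE}. If $\rho^\sharp$ is a $C^2$-small Morse perturbation of $\rho$, then $(dd^c\rho^\sharp,\nabla\rho^\sharp,\rho^\sharp)$ is the Weinstein structure \emph{associated} with $(X,J,\rho)$; it is well defined up to Weinstein homotopy.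

The following problem comes from \cite{Iida}.

\medskip
\noindent\textbf{Problem.} \emph{Do there exist compact Stein manifolds $(X_1,J_1,\rho_1)$ and $(X_2,J_2,\rho_2)$ of complex dimension $n$, with $\lambda_i=d^c_{J_i}\rho_i$, a diffeomorphism $f:X_1\to X_2$ and a diffeomorphism $g:\partial X_1\to\partial X_2$, not necessarily the restriction of $f$, such that
\[
f^*c_1(TX_2,J_2)=c_1(TX_1,J_1),\qquad g^*(\lambda_2|_{\partial X_2})=\lambda_1|_{\partial X_1},
\]
while $(X_1,d\lambda_1)$ and $(X_2,d\lambda_2)$ are not symplectomorphic? Can one require in addition \textup{(}the \emph{Weinstein clause}\textup{)} that no diffeomorphism $\Phi:X_1\to X_2$ pulls the Weinstein structure associated with $(X_2,J_2,\rho_2)$ back to one that is Weinstein homotopic to the Weinstein structure associated with $(X_1,J_1,\rho_1)$?}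
\medskip

This paper settles the case $n=3$.

\subsection{What the conditions say}

The conditions fix the smooth manifold, the first invariant of the underlying almost complex structure, and the geometry along the boundary. It matters that the contact \emph{forms} are identified and not only their kernels. By Stokes' theorem $\int_X\omega^n=\int_{\partial X}\lambda\wedge(d\lambda)^{n-1}$, so $(X,J,\rho)$ and $(X,J,2\rho)$ have the same contact structure on the boundary and different volumes. The strict identification $g$ excludes this. It forces the volumes to agree, it identifies the Reeb flows together with their periods, and the flows of the gradient fields extend it to a symplectomorphism between neighborhoods of the boundaries.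

For $n=1$ nothing is left, and the answer is negative. The $X_i$ are diffeomorphic compact connected surfaces with boundary, and we may take $f$ orientation-preserving, since such a surface has an orientation-reversing self-diffeomorphism. The area forms $\omega_1$ and $f^*\omega_2$ have the same integral, so $f^*\omega_2-\omega_1=d\beta$ with $\beta$ vanishing on $T\partial X_1$. The vector fields $v_s$ defined by $\iota_{v_s}\big((1-s)\omega_1+sf^*\omega_2\big)=-\beta$ are then tangent to the boundary, and their flow carries one form to the other.

One might guess the same answer in higher dimensions: the standard Floer-theoretic invariant of $X$, symplectic cohomology, is generated by the cohomology of $X$ and by the closed Reeb orbits on $\partial X$, and both sets of generators agree for $X_1$ and $X_2$. The product on symplectic cohomology, however, is not determined by the generators, and it carries enough information to reverse the guess.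

\subsection{Results}

\begin{theorem}\label{thm:A}
There are compact connected simply connected Stein threefolds $(X_i,J_i,\rho_i)$, $i=1,2$, with $c_1(X_i)=0$ and $\lambda_i=d^c_{J_i}\rho_i$, such that:
\begin{itemize}
\item[(1)] there is an orientation-preserving diffeomorphism $f:X_1\to X_2$ \textup{(}so $f^*c_1=c_1$\textup{)}, and moreover $f^*J_2$ is homotopic to $J_1$ through almost complex structures;
\item[(2)] there is a diffeomorphism $g:\partial X_1\to\partial X_2$ with $g^*(\lambda_2|_{\partial X_2})=\lambda_1|_{\partial X_1}$;
\item[(3)] $(X_1,d\lambda_1)$ and $(X_2,d\lambda_2)$ are not symplectomorphic;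
\item[(4)] no diffeomorphism $\Phi:X_1\to X_2$ pulls the Weinstein structure of $X_2$ back to one that is Weinstein homotopic to the Weinstein structure of $X_1$.
\end{itemize}
\end{theorem}

Thus in real dimension six the Problem has an affirmative solution, including the Weinstein clause.

\begin{theorem}\label{thm:B}
For every $k\ge2$ there are $k$ compact connected simply connected Stein threefolds with $c_1=0$ that pairwise satisfy \textup{(1)--(4)} of Theorem~\textup{\ref{thm:A}}.
\end{theorem}

Theorem~\ref{thm:A} is the case $k=2$ of Theorem~\ref{thm:B}, and we prove the latter directly.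

\subsection{The idea: exchanging summands}

Suppose that $P,Q$ are Stein domains with the same contact boundary $N$ but different Betti numbers, and that $P',Q'$ is a second such pair with boundary $N'$. Form the boundary connected sums
\[
X_1=P\,\natural\,Q',\qquad X_2=Q\,\natural\,P'.
\]
Both have contact boundary $N\#N'$. Positive-degree Betti numbers add, so $X_1$ and $X_2$ have the same Betti numbers as soon as $b_j(P)-b_j(Q)=b_j(P')-b_j(Q')$ for all $j$, and in our situation this makes them diffeomorphic. Ordinary cohomology does not record how its classes are distributed among the summands: $H^0(X_1;\mathbb F_2)=\mathbb F_2$ has no idempotent other than $0$ and $1$. Symplectic cohomology does, because $SH^*(P\,\natural\,Q')$ is the product ring $SH^*(P)\times SH^*(Q')$. If $SH^0$ of each summand is $\mathbb F_2$, the two primitive idempotents of $SH^0(X_1)$ are canonical. If moreover the natural map $H^*\to SH^*$ is injective for each summand, then multiplying its image by an idempotent recovers the Betti numbers of the corresponding summand.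

We construct such pairs $P_e,Q_e$ for all $e\ge3$. For $e=3$ and $e=4$ formula \eqref{eq:betti} below gives the following values.
\[
\begin{array}{c|cccc|cc}
 & P_3 & Q_3 & P_4 & Q_4 & P_3\,\natural\,Q_4 & Q_3\,\natural\,P_4\\ \hline
b_2 & 2 & 1 & 2 & 1 & 3 & 3\\
b_3 & 1115 & 1118 & 2735 & 2738 & 3853 & 3853
\end{array}
\]
The last two columns agree, whereas the multisets $\{(2,1115),(1,2738)\}$ and $\{(1,1118),(2,2735)\}$, which symplectic cohomology detects, do not.

Section~\ref{sec:liouville} reduces (3) and (4) to one statement about completions and shows that a boundary form can be rescaled at will. Section~\ref{sec:complements} describes the complement of an ample surface in a projective threefold, and Section~\ref{sec:blocks} uses this to build $P_e$ and $Q_e$. The sums are formed in Section~\ref{sec:sums}, shown to be diffeomorphic in Section~\ref{sec:smooth}, and distinguished in Section~\ref{sec:SH}. Homology and cohomology have integer coefficients unless indicated.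

\section{Liouville domains}\label{sec:liouville}

A \emph{Liouville domain structure} on a compact manifold $X$ with boundary is a $1$-form $\lambda$ such that $\omega=d\lambda$ is symplectic and the \emph{Liouville field} $Z$, defined by $\iota_Z\omega=\lambda$, points outward along $\partial X$. Then $\alpha=\lambda|_{\partial X}$ is a contact form. A \emph{Liouville homotopy} is a smooth family of such structures on $X$. A compact Stein manifold gives the structure $d^c\rho$, a Weinstein structure gives $\iota_Z\omega$, and a Weinstein homotopy gives a Liouville homotopy.

Since $\mathcal L_Z\lambda=\lambda$ and $\lambda(Z)=0$, the flow of $Z$ identifies a collar of $\partial X$ with $\big((-\varepsilon,0]\times\partial X,\,e^t\alpha\big)$. The \emph{completion} is $\hat X=X\cup[0,\infty)\times\partial X$ with $\hat\lambda=e^t\alpha$ on the end. A \emph{Liouville isomorphism} of completions is a diffeomorphism $\Psi:\hat X_0\to\hat X_1$ with $\Psi^*\hat\lambda_1=\hat\lambda_0+dF$ for a compactly supported function $F$.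

We use \emph{Gray's theorem}: if $\alpha_s$, $s\in[0,1]$, is a smooth family of contact forms on a closed manifold, there are an isotopy $\varphi_s$ with $\varphi_0=\mathrm{id}$ and positive functions $f_s$ with $\varphi_s^*\alpha_s=f_s\alpha_0$.

\begin{lemma}\label{lem:homotopy}
If $\lambda_s$, $s\in[0,1]$, is a Liouville homotopy on $X$, then the completions $(\hat X_0,\hat\lambda_0)$ and $(\hat X_1,\hat\lambda_1)$ of $(X,\lambda_0)$ and $(X,\lambda_1)$ are Liouville isomorphic.
\end{lemma}

\begin{proof}
Moser's argument needs forms that agree near infinity, so we first arrange this. Let $\alpha_s=\lambda_s|_{\partial X}$ and take $\varphi_s,f_s$ from Gray's theorem. For large $t$ the map $(t,y)\mapsto(t-\log f_s(y),\varphi_s(y))$ from the end of $\hat X_0$ to the end of $\hat X_s$ pulls $e^t\alpha_s$ back to $e^t\alpha_0$. The completions $\hat X_s$ form a smooth bundle over $[0,1]$, and near infinity these maps are the flow of a lift of $\partial_s$. Extend the lift to the whole bundle by a partition of unity. Its flow exists for all $s\in[0,1]$, because near infinity a trajectory changes $t$ by at most $2\max|\log f_s|$, so that no trajectory escapes. The flow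 gives diffeomorphisms $\hat X_0\to\hat X_s$, and after pulling back we may assume that all $\hat\lambda_s$ live on $\hat X_0$ and agree outside a compact set.

Define $v_s$ by $\iota_{v_s}d\hat\lambda_s=-\partial_s\hat\lambda_s$. It has compact support, and its flow $\psi_s$ satisfies
\[
\frac{d}{ds}\psi_s^*\hat\lambda_s=\psi_s^*\big(\partial_s\hat\lambda_s+\iota_{v_s}d\hat\lambda_s+d(\hat\lambda_s(v_s))\big)=d\,\psi_s^*\big(\hat\lambda_s(v_s)\big).
\]
Integrating over $s$ gives $\psi_1^*\hat\lambda_1=\hat\lambda_0+dF$ with $F$ compactly supported.
\end{proof}

A symplectomorphism of compact domains need not preserve the Liouville forms. The next lemma shows that this causes no loss.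

\begin{lemma}\label{lem:reduction}
Let $(X_1,J_1,\rho_1)$ and $(X_2,J_2,\rho_2)$ be compact Stein manifolds whose completions are not Liouville isomorphic. Then \textup{(3)} and \textup{(4)} of Theorem~\textup{\ref{thm:A}} hold.
\end{lemma}

\begin{proof}
For any diffeomorphism $\Phi:X_1\to X_2$, the form $\lambda'=\Phi^*\lambda_2$ is a Liouville domain structure on $X_1$ whose completion is isomorphic to that of $(X_2,\lambda_2)$. By Lemma~\ref{lem:homotopy} it suffices to show that $\lambda_1$ and $\lambda'$ are Liouville homotopic if $\Phi$ violates (3) or (4).

Suppose $\Phi^*d\lambda_2=d\lambda_1=\omega$. The forms $\lambda_s=(1-s)\lambda_1+s\lambda'$ satisfy $d\lambda_s=\omega$, so their Liouville fields are the convex combinations $(1-s)Z_1+sZ'$ of two outward pointing fields. These point outward, and $\lambda_s$ is a Liouville homotopy.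

Suppose $\Phi$ violates (4). The associated Weinstein structures have Liouville forms $d^c\rho_i^\sharp$. The functions $(1-s)\rho_i+s\rho_i^\sharp$ are as $C^2$-close to $\rho_i$ as $\rho_i^\sharp$ is, and both strict plurisubharmonicity and outward transversality of the gradient are open conditions. So $\lambda_i$ is Liouville homotopic to $d^c\rho_i^\sharp$. The Weinstein homotopy joins $d^c\rho_1^\sharp$ to $\Phi^*d^c\rho_2^\sharp$. Concatenating the three homotopies joins $\lambda_1$ to $\lambda'$; Lemma~\ref{lem:homotopy} is applied to each piece.
\end{proof}

Our constructions produce contactomorphisms of boundaries, which identify the forms only up to a positive factor. The factor can be absorbed into $\rho$ without changing $J$.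

\begin{lemma}\label{lem:rescale}
Let $(X,J,\rho)$ be a compact Stein manifold and $v>0$ a smooth function on $\partial X$. There is a strictly plurisubharmonic function $\rho'$ on $(X,J)$ with regular maximal level set $\partial X$ and $d^c\rho'|_{\partial X}=v\,d^c\rho|_{\partial X}$. The forms $d^c\rho$ and $d^c\rho'$ are Liouville homotopic.
\end{lemma}

\begin{proof}
Normalize $\rho=0$ on $\partial X$, and extend $v$ to $X$ with $v\ge m>0$ near $\partial X$. The function $v\rho$ has the right differential along $\partial X$ but need not be plurisubharmonic, so we add a large convex term: $\psi=v\rho+K\rho^2$ with $K>0$. At points of $\partial X$ we have $d\psi=v\,d\rho$, hence $d^c\psi=v\,d^c\rho$. On $X$,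
\[
dd^c\psi=v\,dd^c\rho+dv\wedge d^c\rho+d\rho\wedge d^cv+2K\,d\rho\wedge d^c\rho+\rho\,(dd^cv+2K\,dd^c\rho),
\]
and the last term vanishes along $\partial X$. Evaluate on $(w,Jw)$ at a point of $\partial X$ and put $x^2=d\rho(w)^2+d\rho(Jw)^2=(d\rho\wedge d^c\rho)(w,Jw)$. Each of the two mixed terms is a sum of products of $d\rho(w)$ or $d\rho(Jw)$ with a linear function of $w$. So there are constants $a,b>0$ independent of $K$ with
\[
dd^c\psi(w,Jw)\ge a|w|^2-b|w|\,|x|+2Kx^2,
\]
which is positive for $w\ne0$ if $8aK>b^2$. Fix such a $K$. By compactness there is $\tau>0$ such that $\psi$ is strictly plurisubharmonic and $v\ge m$ on $\{\rho\ge-\tau\}$, and we may take $\tau\le m/(4K)$.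

It remains to join $\psi$ to a function defined on all of $X$. Put $\chi=\frac m4\rho-\frac{m\tau}4$, which is strictly plurisubharmonic and at most $-\frac{m\tau}4$. On $\{-\tau\le\rho\le0\}$ we have $v+K\rho\ge\frac34m$, hence $\psi=\rho(v+K\rho)\le\frac34m\rho$. Therefore $\chi-\psi\ge\frac{m\tau}4$ on $\{\rho=-\tau\}$, while $\psi-\chi=\frac{m\tau}4$ on $\partial X$. Fix $0<\delta<\frac{m\tau}8$ and a smooth convex function $\beta:\mathbb R\to\mathbb R$ with $\beta(y)=|y|$ for $|y|\ge\delta$; then $|\beta'|\le1$, and $\beta\le\delta$ on $[-\delta,\delta]$. On $\{\rho\ge-\tau\}$ let $\rho'=\frac12\big(\psi+\chi+\beta(\psi-\chi)\big)$, a regularized maximum of $\psi$ and $\chi$. With $y=\psi-\chi$,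
\[
2\,dd^c\rho'=(1+\beta'(y))\,dd^c\psi+(1-\beta'(y))\,dd^c\chi+\beta''(y)\,dy\wedge d^cy,
\]
so $\rho'$ is strictly plurisubharmonic. It equals $\psi$ near $\partial X$ and $\chi$ near $\{\rho=-\tau\}$, and we extend it by $\chi$ to the rest of $X$. Where $|\psi-\chi|<\delta$ we have $\rho'\le\chi+\delta<0$, and elsewhere $\rho'$ equals $\psi$ or $\chi$; so $\rho'<0$ off $\partial X$. On $\partial X$ we have $\rho'=0$ and $d\rho'=v\,d\rho\neq0$.

Finally, each $(1-s)\rho+s\rho'$ is strictly plurisubharmonic, negative in the interior and zero on $\partial X$, where its differential is a positive multiple of $d\rho$. Applying $d^c$ gives the Liouville homotopy.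
\end{proof}

\section{Complements of ample surfaces}\label{sec:complements}

To find two different Stein domains with the same boundary, we use domains whose boundary is determined by few data. The complement of an ample divisor is such a domain: its boundary depends only on the divisor and its normal bundle.

\begin{definition}
An \emph{ample triple} $(Y,A,\sigma)$ consists of a smooth connected projective threefold $Y$, an ample line bundle $A\to Y$, and a holomorphic section $\sigma$ of $A$ that vanishes transversally along a smooth surface $F$. We write $M=A|_F$; the differential $d\sigma$ identifies the normal bundle of $F$ with $M$. The triple has \emph{level} $\kappa\in\mathbb Z$ if $K_Y\cong A^{\kappa-1}$.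
\end{definition}

If the level is $\kappa$, then $K_F\cong M^\kappa$ by adjunction, and $\sigma^{\kappa-1}$ trivializes the canonical bundle of $Y\setminus F$, so that $c_1(Y\setminus F)=0$. For example, $\mathbb P^3$ with $A=\mathcal O(1)$ has level $-3$ and complement $\mathbb C^3$.

\subsection{The contact boundary}

Let $N=(M\setminus F)/\mathbb R_{>0}$ be the circle bundle of rays in $M$, with projection $\mathrm{pr}:N\to F$. A local holomorphic frame $\ell$ of $M$ gives an angular fiber coordinate $\theta$ on $N$. A Hermitian metric $h$ on a holomorphic line bundle is \emph{positively curved} if the local functions $\varphi$ defined by $|\ell|_h^2=e^{-\varphi}$ are strictly plurisubharmonic; ample bundles have such metrics. For a positively curved metric $h$ on $M$ put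
\begin{equation}\label{eq:alpha}
\alpha(h)=-2\,d\theta+\mathrm{pr}^*d^c\varphi .
\end{equation}
Replacing $\ell$ by $u\ell$ replaces $\theta$ by $\theta-\arg u$ and $\varphi$ by $\varphi-\log|u|^2$; since $d^c\log|u|^2=2\,d\arg u$, the form $\alpha(h)$ is globally defined. Its differential is the pullback of the K\"ahler form $\omega_h=dd^c\varphi$ on $F$, so $\alpha(h)\wedge d\alpha(h)^2=-2\,d\theta\wedge\mathrm{pr}^*\omega_h^2$ vanishes nowhere and $\alpha(h)$ is a contact form.

\begin{proposition}\label{prop:boundary}
Let $(Y,A,\sigma)$ be an ample triple and $h_0$ a positively curved metric on $M$. There are a compact domain $\Omega\subset Y\setminus F$, the closure of whose complement is a tubular neighborhood $T$ of $F$, a strictly plurisubharmonic Morse function $\rho_\Omega$ that makes $\Omega$ a compact Stein threefold, and a diffeomorphism $\partial\Omega\to N$ that pulls $\alpha(h_0)$ back to $d^c\rho_\Omega|_{\partial\Omega}$.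
\end{proposition}

\begin{proof}
Choose a positively curved metric $h$ on $A$ and put $\rho=-\log|\sigma|_h^2$ on $Y\setminus F$. Locally $\sigma=z\ell$ with $z$ holomorphic, so $\rho=-\log|z|^2+\varphi$ is a strictly plurisubharmonic exhaustion, and
\[
\lambda=d^c\rho=-2\,d\arg z+d^c\varphi .
\]
This form is singular along $F$, but smooth in polar coordinates. Let $\tilde Y\to Y$ be the real oriented blow-up along $F$: the compact manifold with interior $Y\setminus F$ that has coordinates $(|z|,\arg z,y)$, $|z|\ge0$, wherever $(z,y)$ are holomorphic coordinates on $Y$ near a point of $F$. Its boundary is the bundle of normal rays, which $d\sigma$ identifies with $N$ in such a way that $\arg z=\theta$. The form $\lambda$ extends smoothly to $\tilde Y$. On $\partial\tilde Y=N$ the blow-down map factors through $\mathrm{pr}$, and $d^c\varphi$ restricts to $d^c(\varphi|_F)$ on the complex submanifold $F$; hence $\lambda|_N=\alpha(h|_F)$.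

The function $|\sigma|_h=|z|e^{-\varphi/2}$ is smooth on $\tilde Y$, vanishes on $N$ and has nonzero differential there. So for some $\varepsilon_0>0$ the set $\{|\sigma|_h\le\varepsilon_0\}\subset\tilde Y$ is a collar $[0,\varepsilon_0]\times N$ whose slices are the level sets, and its image $T$ in $Y$ is a tubular neighborhood of $F$. Let $\Omega=\{|\sigma|_h\ge\varepsilon_0\}$; it is a deformation retract of $Y\setminus F$, hence connected, and $(\Omega,J,\rho)$ is a compact Stein threefold. The restrictions of $\lambda$ to the slices form a smooth family of contact forms on $N$: for $\varepsilon>0$ the slice is a regular level of $\rho$, and for $\varepsilon=0$ the form is $\alpha(h|_F)$. The metrics with local weights $(1-s)\varphi|_F+s\varphi_0$ are positively curved and join $h|_F$ to $h_0$, so $\alpha(h|_F)$ is joined to $\alpha(h_0)$ through contact forms. By Gray's theorem there is a diffeomorphism $\partial\Omega\to N$ that pulls $\alpha(h_0)$ back to $v\,\lambda|_{\partial\Omega}$ with $v>0$. Lemma~\ref{lem:rescale} replaces $\rho$ by a function with boundary form $v\,\lambda|_{\partial\Omega}$, and a $C^2$-small perturbation supported in the interior makes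 it Morse.
\end{proof}

We call $(\Omega,\rho_\Omega)$ a \emph{domain of the triple with boundary form $\alpha(h_0)$}. Two triples with isomorphic pairs $(F,M)$ therefore have domains with strictly identified boundary forms.

\subsection{Topology}

At a critical point of a strictly plurisubharmonic function $\rho$ one has $\mathrm{Hess}(w,w)+\mathrm{Hess}(Jw,Jw)=dd^c\rho(w,Jw)>0$, so a subspace on which the Hessian is negative definite contains no complex line and has real dimension at most $n$. Hence a compact Stein threefold has a handle decomposition with indices $\le3$. Turning the decomposition of $\Omega$ upside down, we see that $\Omega$ is obtained from a collar of $\partial\Omega$, and $Y$ from $T$, by attaching handles of index $\ge3$. This is the \emph{Lefschetz theorem} in the form we use: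
\begin{equation}\label{eq:lefschetz}
F\text{ is connected},\qquad \pi_1(F)\cong\pi_1(Y),\qquad H_2(F)\to H_2(Y)\text{ is onto}.
\end{equation}

\begin{proposition}\label{prop:topology}
Let $(Y,A,\sigma)$ be an ample triple such that $Y$ is simply connected, $H_2(Y)\cong\mathbb Z^{\beta}$, and $c_1(A):H_2(Y)\to\mathbb Z$ is onto. Then $N$ and $\Omega$ are simply connected, $H_2(\Omega)\cong\mathbb Z^{\beta-1}$, $H_3(\Omega)$ is free of rank $\beta-\chi(Y)+\chi(F)$, and $H_j(\Omega)=0$ for $j>3$.
\end{proposition}

\begin{proof}
By \eqref{eq:lefschetz}, $F$ is simply connected and $c_1(M):\pi_2(F)=H_2(F)\to\mathbb Z$ is onto. Up to sign this is the first map in the exact sequence $\pi_2(F)\to\pi_1(S^1)\to\pi_1(N)\to\pi_1(F)$ of the circle bundle, so $\pi_1(N)=1$. Handles of index $\ge3$ do not change $\pi_1$, so $\pi_1(\Omega)=1$. By excision and the Thom isomorphism, $H_j(Y,\Omega)\cong H_{j-2}(F)$. Thus $H_3(Y,\Omega)=0$, $H_2(Y,\Omega)=\mathbb Z$, and the map $H_2(Y)\to H_2(Y,\Omega)$ is the intersection number with $F$, which is $c_1(A)$. So $H_2(\Omega)=\ker c_1(A)\cong\mathbb Z^{\beta-1}$. As $\Omega$ has handles of index $\le3$, the group $H_3(\Omega)$ is free and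 higher homology vanishes. Finally $\chi(N)=0$ gives $\chi(Y)-\chi(F)=\chi(\Omega)=1+(\beta-1)-b_3(\Omega)$.
\end{proof}

The sequence in the proof shows that $\pi_1(N)$ is the cokernel of $c_1(M)$, so the surjectivity of $c_1(A)$ cannot be dropped.

\section{The building blocks}\label{sec:blocks}

\subsection{One surface in two threefolds}

We need a surface that is an ample divisor, with the same normal bundle, in two threefolds with different $b_2$. Let
\[
V=(\mathbb P^1)^3,\qquad L=\mathcal O(1,1,1),\qquad S=\{x_1x_2x_3=y_1y_2y_3\},
\]
where $[x_i:y_i]$ are the coordinates on the factors, and let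
\[
V'=\{u_0v_0+u_1v_1-2u_2v_2=0\}\subset\mathbb P^2\times\mathbb P^2,\qquad L'=\mathcal O(1,1)|_{V'},
\]
\[
S'=V'\cap\{u_0v_0=u_1v_1\}=\{u_0v_0=u_1v_1=u_2v_2\}.
\]
The bilinear form defining $V'$ is nondegenerate, so $V'$ is the flag threefold of pairs of a point and a line through it in $\mathbb P^2$; it is a $\mathbb P^1$-bundle over $\mathbb P^2$.

In the standard affine charts of $V$ the equation of $S$ is, up to permuting the factors and exchanging $x$ with $y$, either $x_1x_2x_3=1$ or $x_1x_2=y_3$; in both cases the defining function has nonzero differential along its zero set. The equations of $S'$ in $\mathbb P^2\times\mathbb P^2$ are symmetric in the indices, so there are two types of chart: for $u_0=v_0=1$ they read $u_1v_1=u_2v_2=1$, and for $u_0=v_1=1$ they read $v_0=u_1=u_2v_2$. In both cases the two equations have independent differentials. Hence, if $s$ and $s'$ are the sections of $L$ and $L'$ that cut out $S$ and $S'$, then $(V,L,s)$ and $(V',L',s')$ are ample triples.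

\begin{lemma}\label{lem:dP6}
The surfaces $S'$ and $S$ are isomorphic, and $\chi(S)=6$.
\end{lemma}

\begin{proof}
Read indices modulo $3$ and define $p=(p_1,p_2,p_3):S'\to V$ by
\[
p_{i+1}=[u_i:u_{i+1}]=[v_{i+1}:v_i].
\]
The two expressions agree where both are defined, because $u_iv_i=u_{i+1}v_{i+1}$. One of them is always defined: if $u_i=u_{i+1}=0$, then $u_{i+2}\ne0$ and $u_{i+2}v_{i+2}=u_iv_i=0$, so $v_{i+2}=0$ and $(v_i,v_{i+1})\ne0$. Thus $p$ is a morphism. We regard $p_i=x_i/y_i$ as a point of $\mathbb C\cup\{\infty\}$.

On the torus $\{u_iv_i\neq0\text{ for all }i\}$ the point $v=[u_0^{-1}:u_1^{-1}:u_2^{-1}]$ is determined by $u$, and $p$ is the bijection $u\mapsto(u_0/u_1,u_1/u_2,u_2/u_0)$ onto the torus $\{p_1p_2p_3=1\}\cap(\mathbb C^*)^3\subset S$.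

On the rest of $S'$ all products $u_iv_i$ vanish, so $u$ and $v$ have disjoint supports and one of the supports is a single index. With $\mathbf e_i$ the coordinate points of $\mathbb P^2$, this set is the union of the six lines $\{v=\mathbf e_i,\ u_i=0\}$ and $\{u=\mathbf e_i,\ v_i=0\}$, which meet only in the six corners $(u,v)=(\mathbf e_j,\mathbf e_i)$, $i\ne j$. On the rest of $S$ we have $x_1x_2x_3=y_1y_2y_3=0$, so this set is the union of the six lines $\{p_a=0,\ p_b=\infty\}$, $a\neq b$, which meet only in the six corners, the points of $\{0,\infty\}^3$ with not all coordinates equal. From the definition,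
\begin{align*}
\{v=\mathbf e_i,\ u_i=0\}&\to\{p_{i+1}=0,\ p_i=\infty\}, & p_{i+2}&=[u_{i+1}:u_{i+2}],\\
\{u=\mathbf e_i,\ v_i=0\}&\to\{p_i=0,\ p_{i+1}=\infty\}, & p_{i+2}&=[v_{i+2}:v_{i+1}].
\end{align*}
So the six lines map isomorphically onto the six distinct lines, and on each line the two corners, and only these points, go to corners. The map on corners is onto, hence a bijection of six-element sets, and every other point lies on one line only. So $p:S'\to S$ is a bijective morphism of smooth projective surfaces over $\mathbb C$, and it is an isomorphism by Zariski's main theorem. The torus has Euler characteristic $0$ and the hexagon of lines has $6\cdot2-6=6$.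
\end{proof}

From now on we identify $S'=S$. The numerical data of the two triples are as follows. Both $V$ and $V'$ are simply connected, with $\chi(V)=8$, $H_2(V)=\mathbb Z^3$, $\chi(V')=6$, $H_2(V')=\mathbb Z^2$. The classes $c_1(L)$ and $c_1(L')$ take the value $1$ on a factor $\mathbb P^1$ of $V$ and on a fiber of $V'\to\mathbb P^2$, so they are onto. We have $K_V=L^{-2}$ and $K_{V'}=\mathcal O(-3,-3)\otimes\mathcal O(1,1)|_{V'}=L'^{-2}$; both triples have level $-1$, and we fix isomorphisms
\[
L|_S\cong K_S^{-1}\cong L'|_S .
\]
Let $a_i$ be the hyperplane classes of the factors. On $V$ we have $a_i^2=0$, $c_1(L)^3=(a_1+a_2+a_3)^3=6$, and $c(V)=\prod(1+2a_i)$ gives $c_2(V)=4(a_1a_2+a_2a_3+a_3a_1)$. On $V'$, of class $a_1+a_2$ in $\mathbb P^2\times\mathbb P^2$, we have $c_1(L')^3=(a_1+a_2)^4=6$, and $c(V')=(1+a_1)^3(1+a_2)^3/(1+a_1+a_2)$ gives $c_2(V')=a_1^2+5a_1a_2+a_2^2$, with $c_2(V')\,(a_1+a_2)^2=1+10+1$. So in both cases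
\begin{equation}\label{eq:chern}
c_1=2L,\qquad L^3=K_S^2=6,\qquad c_2\cdot L=12 .
\end{equation}

\begin{example}\label{ex:basic}
By Propositions~\ref{prop:boundary} and \ref{prop:topology}, the domains $\Omega\subset V\setminus S$ and $\Omega'\subset V'\setminus S$ are simply connected Stein threefolds with $c_1=0$ and with the same boundary form on the circle bundle of $K_S^{-1}$. Their Betti numbers are $(b_2,b_3)=(2,\,3-8+6)=(2,1)$ and $(1,\,2-6+6)=(1,2)$. This is the smallest instance of a pair $P,Q$ as in the introduction. It does not suffice, for two reasons. Exchanging summands needs a second pair with the same differences of Betti numbers. And the control of symplectic cohomology in Lemma~\ref{lem:index} needs level $\ge2$, while this pair has level $-1$.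
\end{example}

\subsection{Double covers}

Branched double covers remove both defects: they raise the level and depend on an integer parameter. To keep a common divisor, we choose branch surfaces in $V$ and $V'$ that cut out the same curve on $S$.

Fix $e\ge3$. The bundle $K_S^{-1}=L|_S$ is very ample, so by Bertini's theorem there is $\gamma\in H^0(S,K_S^{-2e})$ vanishing transversally along a smooth curve $B$.

\begin{lemma}\label{lem:branch}
There is $\gamma_V\in H^0(V,L^{2e})$ with $\gamma_V|_S=\gamma$ that vanishes transversally along a smooth surface $\mathcal B$. The same holds for $(V',L')$ with the same $\gamma$.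
\end{lemma}

\begin{proof}
Since $L^{2e-1}=K_V\otimes L^{2e+1}$, Kodaira vanishing gives $H^1(V,L^{2e-1})=0$, and the sequence $0\to L^{2e-1}\to L^{2e}\to L^{2e}|_S\to0$ shows that $\gamma$ lifts to some $\tilde\gamma\in H^0(V,L^{2e})$. Consider the linear system of sections $t\tilde\gamma+s\eta$ with $t\in\mathbb C$ and $\eta\in H^0(V,L^{2e-1})$. As $L^{2e-1}$ has no base points, the base locus is $\{s=\tilde\gamma=0\}=B$. By Bertini's theorem a general member is smooth off $B$. At points of $B$ every member with $t\ne0$ has nonzero differential, because its restriction $t\gamma$ to $S$ does. Take a general member and normalize $t=1$. The proof used only $K_V=L^{-2}$ and the very ampleness of $L$, which hold for $(V',L')$ as well.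
\end{proof}

Let $\pi:\hat V\to V$ be the double cover $\hat V=\{w^2=\gamma_V\}$ in the total space of $L^e$. It is smooth because $\mathcal B$ is. Put $\hat L=\pi^*L$, which is ample because $\pi$ is finite, and $\hat s=\pi^*s$. The tautological section $w$ of $\hat L^e$ vanishes transversally along the ramification surface $\hat{\mathcal B}$, which $\pi$ maps isomorphically onto $\mathcal B$. The zero set of $\hat s$ is
\[
\hat S=\{w^2=\gamma\}\subset\text{total space of }K_S^{-e}.
\]
The section $\hat s$ vanishes transversally: off $\hat{\mathcal B}$ the map $\pi$ is a local isomorphism, and near a point of $B$ the functions $\gamma_V,s$ are part of a coordinate system on $V$, so that $w,\hat s$ are part of one on $\hat V$. Define $\hat V',\hat L',\hat s'$ in the same way from $V'$. The description of $\hat S$ involves only $(S,\gamma)$, so the same surface $\hat S$ lies in both covers, with $\hat L|_{\hat S}\cong\hat L'|_{\hat S}\cong M_e$, the pullback of $K_S^{-1}$. The ramification formula gives $K_{\hat V}=\pi^*K_V\otimes\hat L^e=\hat L^{e-2}$, and likewise for $\hat V'$.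

By \eqref{eq:lefschetz} for $(V,L^{2e},\gamma_V)$, the surface $\mathcal B\cong\hat{\mathcal B}$ is connected and simply connected. Every component of $\hat V$ is finite over $V$, hence maps onto $V$ and meets $\pi^{-1}(\mathcal B)=\hat{\mathcal B}$; so $\hat V$ is connected. By \eqref{eq:lefschetz} for $(\hat V,\hat L^e,w)$, it is simply connected. The same argument applies to $\hat V'$. Thus $(\hat V,\hat L,\hat s)$ and $(\hat V',\hat L',\hat s')$ are ample triples of level $e-1$ with the same pair $(\hat S,M_e)$.

A branched cover could have more second homology than its base, and this would spoil the count of Betti numbers. It does not happen here.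

\begin{lemma}\label{lem:H2}
The map $\pi_*:H_2(\hat V)\to H_2(V)$ is an isomorphism, and likewise for $V'$.
\end{lemma}

\begin{proof}
By \eqref{eq:lefschetz} the maps $H_2(\mathcal B)\to H_2(V)$ and $H_2(\hat{\mathcal B})\to H_2(\hat V)$ are onto. Since $\pi$ identifies $\hat{\mathcal B}$ with $\mathcal B$, the first shows that $\pi_*$ is onto. Let $x\in\ker\pi_*$ be the image of $y\in H_2(\hat{\mathcal B})=H_2(\mathcal B)$. Then $y$ maps to $0$ in $H_2(V)$, so $y\in\partial H_3(V,\mathcal B)$, and it suffices to show that boundaries of generators of $H_3(V,\mathcal B)$ vanish in $H_2(\hat V)$.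

The threefold $V$ is obtained from a tubular neighborhood $T$ of $\mathcal B$ by attaching handles of index $\ge3$, which we arrange in order of increasing index. So $H_3(V,T)\cong H_3(V,\mathcal B)$ is generated by the cores of the $3$-handles, whose boundaries lie in $\partial T$. Extending the cores radially through $T$, we obtain generators $\delta:(D^3,S^2)\to(V,\mathcal B)$ that map the open ball to $V\setminus\mathcal B$. Trivialize $\delta^*L$. Then $\gamma_V\circ\delta$ is a continuous function on $D^3$ that vanishes exactly on $S^2$. On the simply connected open ball it has a continuous square root, which extends continuously by $0$ to $S^2$. The square root is a lift $(D^3,S^2)\to(\hat V,\hat{\mathcal B})$ of $\delta$ with the same boundary map, so $\partial[\delta]$ bounds in $\hat V$. The proof for $V'$ is the same.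
\end{proof}

Since $\langle c_1(\hat L),x\rangle=\langle c_1(L),\pi_*x\rangle$, the class $c_1(\hat L)$ is onto, and so is $c_1(\hat L')$; Proposition~\ref{prop:topology} applies to both triples. Let $N_e$ be the circle bundle of $M_e$, fix a positively curved metric $h_e$ on $M_e$, and put $\alpha_e=\alpha(h_e)$. Let $P_e\subset\hat V\setminus\hat S$ and $Q_e\subset\hat V'\setminus\hat S$ be domains of the two triples with boundary form $\alpha_e$. We call them \emph{blocks}.

\begin{proposition}\label{prop:blocks}
For $e\ge3$ the blocks $P_e,Q_e$ are simply connected compact Stein threefolds with $c_1=0$ and free homology, their boundary forms are strictly identified with $\alpha_e$ on the simply connected manifold $N_e$, and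
\begin{equation}\label{eq:betti}
\begin{aligned}
b_2(P_e)&=2, &\qquad b_3(P_e)&=48e^3-24e^2+12e-1,\\
b_2(Q_e)&=1, &\qquad b_3(Q_e)&=b_3(P_e)+3 .
\end{aligned}
\end{equation}
The number $b_3(P_e)$ is strictly increasing in $e$.
\end{proposition}

\begin{proof}
Only $b_3$ remains. For a smooth surface of class $H$ in a threefold, $c(T\mathcal B)=c(TV)/(1+H)$ gives $\chi(\mathcal B)=c_2H-c_1H^2+H^3$. With $H=2eL$ and \eqref{eq:chern}, $\chi(\mathcal B)=24e-48e^2+48e^3$ in both $V$ and $V'$. Adjunction on $S$ gives $\chi(B)=-(K_S+B)\cdot B=-6\cdot2e(2e-1)=12e-24e^2$. The Euler characteristic of a double cover is twice that of the base minus that of the branch locus. Hence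
\[
b_3(P_e)=3-\big(16-24e+48e^2-48e^3\big)+\big(12-12e+24e^2\big)=48e^3-24e^2+12e-1 .
\]
For $Q_e$ the constants $3-16$ are replaced by $2-12$, which adds $3$. Monotonicity is visible from $b_3(P_e)=24e^2(2e-1)+12e-1$.
\end{proof}

The differences $b_j(P_e)-b_j(Q_e)$ are independent of $e$, as the exchange of summands requires.

\section{Boundary connected sums}\label{sec:sums}

We recall the attachment of a Weinstein $1$-handle \cite{CE}. Let $W$ be a Weinstein domain with two components and choose a point in each boundary component together with contact Darboux charts around the points (the \emph{attaching data}). Gluing the standard Weinstein $1$-handle along these charts gives a Weinstein domain $W'\supset W$, diffeomorphic to the boundary connected sum of the components, whose Liouville form extends that of $W$ and whose Morse function has one additional critical point, of index $1$. The construction takes place in a collar of $\partial W$, which the Liouville flow identifies with $\big((-\varepsilon,0]\times\partial W,e^t\alpha\big)$. The Morse function $\phi$, normalized to vanish on $\partial W$, can also be made standard there: if $0<c\le\partial_t\phi$ on the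 collar and $\beta(t)$ is a nondecreasing cutoff function from $0$ to $1$, then $ct\ge\phi$ and
\[
\partial_t\big((1-\beta)\phi+\beta ct\big)=(1-\beta)\partial_t\phi+\beta c+\beta'(ct-\phi)>0,
\]
so $\phi$ may be replaced by a function equal to $ct$ near $\partial W$, with the Liouville form unchanged. Consequently $\partial W'$ with its contact form depends only on $(\partial W,\alpha)$ and the attaching data.

Fix $k\ge2$ and integers $3\le e_1<\dots<e_k$. For $1\le i,j\le k$ let $\Omega_{j,i}=P_{e_i}$ if $i=j$ and $\Omega_{j,i}=Q_{e_i}$ if $i\ne j$, with the Weinstein structure of its Morse function, and let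
\[
W_j=\Omega_{j,1}\,\natural\,\Omega_{j,2}\,\natural\cdots\natural\,\Omega_{j,k},
\]
where the $k-1$ handles are attached one after another. Since $\partial\Omega_{j,i}$ is strictly identified with $(N_{e_i},\alpha_{e_i})$ for every $j$, we can inductively use the same attaching data for all $j$. Then the boundaries $\partial W_j$ with their contact forms are all identified. For $k=2$ we get $W_1=P_{e_1}\,\natural\,Q_{e_2}$ and $W_2=Q_{e_1}\,\natural\,P_{e_2}$.

The domains $W_j$ are Weinstein but carry no complex structure yet. Making them Stein disturbs the boundary forms, which Lemma~\ref{lem:rescale} then restores.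

\begin{proposition}\label{prop:sums}
There are compact Stein threefolds $(X_j,J_j,\rho_j)$, $j=1,\dots,k$, with underlying manifolds $X_j=W_j$, such that:
\begin{itemize}
\item[(a)] $\lambda_j=d^c_{J_j}\rho_j$ is Liouville homotopic to the Liouville form of $W_j$;
\item[(b)] for all $j,l$ there is a diffeomorphism $\partial X_j\to\partial X_l$ that pulls $\lambda_l|_{\partial X_l}$ back to $\lambda_j|_{\partial X_j}$;
\item[(c)] $X_j$ and $\partial X_j$ are connected and simply connected, $c_1(X_j)=0$, $w_2(X_j)=0$, $H_2(X_j)\cong\mathbb Z^{k+1}$, and $b_3(X_j)=\sum_ib_3(P_{e_i})+3(k-1)$.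
\end{itemize}
\end{proposition}

\begin{proof}
Make the Morse function $\phi$ of $W_j$ equal to $ct$ near the boundary and extend it by $ct$ to the completion. This is a Weinstein structure on $\hat W_j$ with $W_j=\{\phi\le0\}$. By \cite[Theorem 1.1]{CE} it is homotopic, with fixed function $\phi$, to the Weinstein structure of a Stein structure $(J_j,\phi)$. (Only the level sets of $\phi$ matter below, so composing $\phi$ with increasing diffeomorphisms of $\mathbb R$ would change nothing.) All Liouville fields in the homotopy are gradient-like for $\phi$, so they point outward along the regular level $\partial W_j$. Restricting to $W_j$ we obtain a compact Stein threefold $(X_j,J_j,\phi)$ and a Liouville homotopy from $W_j$ to $\lambda_j^0=d^c_{J_j}\phi$.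

By Gray's theorem applied to these homotopies, and by the identification of the $\partial W_j$, there are diffeomorphisms $g_j:\partial X_1\to\partial X_j$ with $g_j^*\lambda_j^0=u_j\lambda_1^0$ and $u_j>0$; take $g_1=\mathrm{id}$ and $\rho_1=\phi$. For $j\ge2$ let $\rho_j$ be given by Lemma~\ref{lem:rescale} with $v=(1/u_j)\circ g_j^{-1}$. Then $g_j^*\lambda_j=\lambda_1$ on the boundary, the maps $g_l\circ g_j^{-1}$ prove (b), and the last statement of Lemma~\ref{lem:rescale} proves (a).

For (c), $X_j$ is a boundary connected sum of simply connected manifolds, and $\partial X_j=N_{e_1}\#\cdots\#N_{e_k}$ is a connected sum of simply connected $5$-manifolds. In positive degrees homology is the direct sum over the blocks, so the Betti numbers follow from \eqref{eq:betti}. The first Chern class of a symplectic form, defined through any compatible almost complex structure, is unchanged under deformation. So $c_1(J_j)$ is the first Chern class of $W_j$, which restricts to $c_1(\Omega_{j,i})=0$ on each block. As $H^2(X_j)\to\bigoplus_iH^2(\Omega_{j,i})$ is an isomorphism, $c_1(X_j)=0$, and $w_2$ is its reduction modulo $2$.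
\end{proof}

\section{The smooth classification}\label{sec:smooth}

\begin{proposition}\label{prop:smooth}
Let $X,X'$ be compact oriented simply connected $6$-manifolds with connected simply connected boundary, admitting handle decompositions with indices $\le3$, with $H_2$ free and $w_2=0$. If $b_2(X)=b_2(X')$, $b_3(X)=b_3(X')$ and $H_2(\partial X)\cong H_2(\partial X')$, then there is an orientation-preserving diffeomorphism $X\to X'$.
\end{proposition}

The conditions on $w_2$ and on the boundary are needed. The two oriented $D^4$-bundles over $S^2$ differ only in $w_2$. The manifolds $(S^3\times D^3)\,\natural\,(S^3\times D^3)$ and $(S^3\times S^3)\setminus\operatorname{int}D^6$ have the same Betti numbers, but $H_2$ of the boundary is $\mathbb Z^2$ for the first and $0$ for the second; what differs is the intersection form on $H_3$, which the first step of the proof recovers from the boundary.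

\begin{proof}
Let $p=b_2$, $q=b_3$, and let $\Lambda$ be the intersection form on the free group $H_3(X)$. It is skew-symmetric.

\emph{Step 1: $\Lambda$ is determined by $p$, $q$ and $H_2(\partial X)$.} By duality, $H_3(X,\partial X)\cong H^3(X)=H_3(X)^*$, where the equality uses that $H_2(X)$ is free, and $H_2(X,\partial X)\cong H^4(X)=0$. So
\[
H_3(X)\xrightarrow{\ \Lambda\ }H_3(X)^*\to H_2(\partial X)\to H_2(X)\to0
\]
is exact and $H_2(\partial X)\cong\operatorname{coker}\Lambda\oplus\mathbb Z^p$. A skew-symmetric form over $\mathbb Z$ is isomorphic to $\bigoplus_{i=1}^l\left(\begin{smallmatrix}0&d_i\\-d_i&0\end{smallmatrix}\right)\oplus0^{q-2l}$ with positive integers $d_1\mid\dots\mid d_l$, and its cokernel is $\bigoplus_i(\mathbb Z/d_i)^2\oplus\mathbb Z^{q-2l}$. The rank $p+q-2l$ of $H_2(\partial X)$ determines $l$, the torsion subgroup determines those $d_i$ that exceed $1$, and the remaining $d_i$ equal $1$. So the forms of $X$ and $X'$ are isomorphic.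

\emph{Step 2: the $2$-handlebody.} The complement of an open ball in $X$ is a simply connected $6$-dimensional cobordism from $S^5$ to $\partial X$ with simply connected ends, and its homology relative to $S^5$ is free, of rank $p$ in degree $2$ and $q$ in degree $3$. By Smale's theorem \cite{Smale} such a cobordism has a handle decomposition with the minimal number of handles permitted by its homology. So $X$ consists of one $0$-handle, $p$ $2$-handles and $q$ $3$-handles. By general position a link of circles in $S^5$ is isotopic to the trivial one. Each circle has two framings, as $\pi_1SO(4)=\mathbb Z/2$, giving the two $D^4$-bundles over $S^2$, and $w_2=0$ selects the trivial bundle. So the union of the $0$- and $2$-handles is $X^{(2)}=\natural_p\,(S^2\times D^4)$, with boundary $E=\#_p(S^2\times S^3)$. We identify the $2$-handlebodies of $X$ and $X'$ by an orientation-preserving diffeomorphism.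

\emph{Step 3: $\Lambda$ is the linking matrix.} The $3$-handles are attached along disjoint framed spheres $\Sigma_1,\dots,\Sigma_q\subset E$, which we orient. The map $\mathbb Z^p=H_2(X^{(2)})\to H_2(X)\cong\mathbb Z^p$ is onto, hence injective, and its kernel is generated by the $[\Sigma_i]$. As $H_2(E)\cong H_2(X^{(2)})$, all $[\Sigma_i]$ vanish in $H_2(E)$. Choose $3$-chains $c_i$ in $E$ with $\partial c_i=\Sigma_i$. For $i\neq j$ the linking number $\operatorname{lk}(\Sigma_i,\Sigma_j)=c_i\cdot\Sigma_j$ does not depend on $c_i$, because a $3$-cycle has zero intersection number with the null-homologous sphere $\Sigma_j$. Since $H_3(X^{(2)})=0$ and the boundary map $H_3(X,X^{(2)})\to H_2(X^{(2)})$ vanishes, $H_3(X)\cong H_3(X,X^{(2)})$ has a basis $\mathbf b_1,\dots,\mathbf b_q$ corresponding to the cores. In a collar $E\times[0,1]\subset X^{(2)}$, represent $\mathbf b_i$ by the core, the cylinder $\Sigma_i\times[0,\frac12]$ and $c_i\times\{\frac12\}$, and $\mathbf b_j$ by the core, $\Sigma_j\times[0,1]$ and $c_j\times\{1\}$. These cycles meet only where $c_i\times\{\frac12\}$ meets $\Sigma_j\times[0,1]$. So $\Lambda(\mathbf b_i,\mathbf b_j)=\pm\operatorname{lk}(\Sigma_i,\Sigma_j)$,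 with a sign that depends only on orientation conventions. Sliding the $i$-th handle over the $j$-th replaces $\mathbf b_i$ by $\mathbf b_i\pm\mathbf b_j$, reversing the orientation of $\Sigma_i$ replaces $\mathbf b_i$ by $-\mathbf b_i$, and these moves generate $GL(q,\mathbb Z)$. By Step 1 we may therefore assume that the attaching spheres $\Sigma_i$ of $X$ and $\Sigma_i'$ of $X'$ have the same linking numbers.

\emph{Step 4: the framed links are isotopic.} Suppose that $\Sigma_j=\Sigma_j'$ as framed embeddings for $j<i$, and let $E_i$ be the complement in $E$ of small open tubular neighborhoods of these spheres. It is simply connected, because the spheres have codimension $3$. The Thom isomorphism gives $H_3(E,E_i)\cong\mathbb Z^{i-1}$, with coordinates the intersection numbers with the $\Sigma_j$, and $H_2(E,E_i)=0$. The map $H_3(E)\to H_3(E,E_i)$ vanishes as in Step 3, so $\partial:\mathbb Z^{i-1}\to H_2(E_i)$ is injective. The class of $\Sigma_i$ in $H_2(E_i)$ is $\partial[c_i]$, with coordinates $\operatorname{lk}(\Sigma_i,\Sigma_j)$, $j<i$, and the same holds for $\Sigma_i'$. So the two classes are equal, and by the Hurewicz theorem the embeddings are homotopic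 in $E_i$. Haefliger's theorem \cite{Haefliger} states that homotopic embeddings of a closed $n$-manifold in an $m$-manifold are isotopic if $2m>3(n+1)$ and the map is $(2n-m+2)$-connected. Here $n=2$, $m=5$, $10>9$, and $S^2\to E_i$ is $1$-connected. So $\Sigma_i'$ is isotopic to $\Sigma_i$ in the interior of $E_i$. We extend to an ambient isotopy supported there and apply it to all $\Sigma'_j$, $j\geq i$, which preserves linking numbers. Two framings of $\Sigma_i$ compatible with the orientations differ by a map $S^2\to SO(3)$, which is homotopic to the constant map at the identity because $\pi_2SO(3)=0$. This completes the induction, and handlebodies attached along isotopic framed links are diffeomorphic by an orientation-preserving map.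
\end{proof}

\begin{lemma}\label{lem:acs}
Let $X$ be a compact oriented simply connected $6$-manifold with handles of index $\le3$. Any two almost complex structures on $X$ that induce the orientation and have $c_1=0$ are homotopic.
\end{lemma}

\begin{proof}
Assume that such a structure exists; then $w_2(X)=0$. The manifold $X$ is homotopy equivalent to a $3$-complex, and the obstructions to trivializing the oriented bundle $TX$ are $w_2\in H^2(X;\pi_1SO(6))$ and a class in $H^3(X;\pi_2SO(6))=0$. Fix a metric and an oriented trivialization. Up to homotopy, an almost complex structure inducing the orientation is then a map $J:X\to SO(6)/U(3)\cong\mathbb{CP}^3$. The inclusion $\mathbb{CP}^3\subset\mathbb{CP}^\infty$ is $7$-connected, so the homotopy class of $J$ is determined by $J^*a\in H^2(X)$, where $a$ generates $H^2(\mathbb{CP}^3)$. The bundle $(TX,J)$ is the pullback of the $\mathbb C^3$-bundle associated with the principal bundle $SO(6)\to SO(6)/U(3)$. The first Chern class of the latter, evaluated on spheres, is up to sign the boundary map in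
\[
0=\pi_2SO(6)\to\pi_2(\mathbb{CP}^3)=\mathbb Z\to\pi_1U(3)=\mathbb Z\to\pi_1SO(6)=\mathbb Z/2\to\pi_1(\mathbb{CP}^3)=0,
\]
which is multiplication by $\pm2$. So $c_1(J)=\pm2J^*a$. As $H_1(X)=0$, the group $H^2(X)$ is torsion-free, and $c_1(J)=0$ implies $J^*a=0$.
\end{proof}

\section{Symplectic cohomology and the invariant}\label{sec:SH}

\subsection{Recollections}

Let $(X,\lambda)$ be a simply connected Liouville domain of dimension $6$ with $c_1(X)=0$. Write the end of $\hat X$ as $[1,\infty)\times\partial X$ with form $r\alpha$, $r=e^t$. Let $R$ be the Reeb field of $\alpha$, defined by $\alpha(R)=1$ and $\iota_Rd\alpha=0$, and let $\xi=\ker\alpha$. We use the convention $\iota_{X_H}\omega=-dH$. Then $X_H=J\nabla H$ for a compatible almost complex structure $J$, and $X_H=a'(r)R$ where $H=a(r)$, because $\omega=dr\wedge\alpha+r\,d\alpha$.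

Consider Hamiltonians $H$ that are $C^2$-small and Morse on $X$ and equal $a(r)$ on the end, where $a$ is convex and eventually linear, with a slope that is not a period of $R$. The $1$-periodic orbits of $X_H$ are the critical points in $X$ and, on a level $r$, the closed Reeb orbits of period $a'(r)$. After a small time-dependent perturbation all orbits are nondegenerate; they generate the Floer complex over $\mathbb F_2$, and $SH^*(X)$ is the direct limit of the Floer cohomologies as the slope tends to infinity. The constant orbits span a subcomplex that computes $H^*(X;\mathbb F_2)$; the quotient is generated by the nonconstant orbits, and the direct limit of its cohomologies is $SH_+^*(X)$.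

\emph{Grading.} As $c_1(X)=0$, the canonical bundle $K_X=\det_{\mathbb C}T^*X$ has a nowhere vanishing section, unique up to homotopy because $H^1(X)=0$. Along an orbit choose a closed unitary frame on which the section has winding number zero. The linearized flow becomes a path $\Psi:[0,1]\to Sp(6)$ with $\Psi(0)=I$, and the orbit has degree $3-\mathrm{CZ}(\Psi)$, where the Conley--Zehnder index is normalized so that $t\mapsto e^{i\varepsilon t}$ on $\mathbb C$ has index $1$ for small $\varepsilon>0$. At a minimum of $H$ the flow of $J\nabla H$ is a small positive rotation with $\mathrm{CZ}=3$, so the degree is $0$, as it must be for the generator of $H^0$. By uniqueness of the section, isomorphisms of completions preserve the grading.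

For degenerate paths we use the Robbin--Salamon index $\mu\in\frac12\mathbb Z$, which equals $\mathrm{CZ}$ if $\Psi(1)$ does not have the eigenvalue $1$. It is the Maslov index of the graph of $\Psi$ relative to the diagonal, and we need the following properties.
\begin{itemize}
\item[(R1)] $\mu$ is additive under direct sums and under concatenation of paths, and invariant under homotopies during which $\dim\ker(\Psi-I)$ stays constant at both endpoints.
\item[(R2)] The loop $t\mapsto e^{2\pi i\nu t}$ on $\mathbb C$, $\nu\in\mathbb Z$, has $\mu=2\nu$.
\item[(R3)] Near any $\Psi_0\in Sp(2n)$ there is a continuous map $\Psi\mapsto G(\Psi)$ to symmetric $2n\times2n$ matrices with $\dim\ker G(\Psi)=\dim\ker(\Psi-I)$, such that a path in this neighborhood has index $\frac12\operatorname{sign}G(\text{end})-\frac12\operatorname{sign}G(\text{start})$. (Write graphs as graphs of symmetric forms over the diagonal, using a Lagrangian complement transverse to the graph of $\Psi_0$.)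
\end{itemize}
Two consequences follow. First, if $\Psi'$ is $C^0$-close to $\Psi$, then $\Psi'$ is homotopic with fixed endpoints to $\Psi$ followed by a short path, and the signature of a symmetric matrix changes under small perturbation by at most the dimension of its kernel; so
\begin{equation}\label{eq:perturb}
|\mu(\Psi')-\mu(\Psi)|\le\tfrac12\dim\ker(\Psi(1)-I).
\end{equation}
Second, the shear $t\mapsto\left(\begin{smallmatrix}1&0\\ ct&1\end{smallmatrix}\right)$, $c>0$, has $\mu=\pm\frac12$: by (R1) we may take $c$ small, and then $G$ is zero at the start and has rank one at the end.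

\emph{Structure.} We use the following facts.
\begin{itemize}
\item[(F1)] $SH^*(X)$ is a graded-commutative unital ring with a unital graded ring map $c^*:H^*(X;\mathbb F_2)\to SH^*(X)$. Both are invariant under Liouville isomorphisms of completions, compatibly with pullback on $H^*$ \cite{Seidel,Ritter}.
\item[(F2)] The filtration above gives an exact sequence
\[
SH_+^{j-1}(X)\to H^j(X;\mathbb F_2)\xrightarrow{\ c^*\ }SH^j(X)\to SH_+^j(X).
\]
\item[(F3)] If $X\,\natural\,X'$ is obtained from $X\sqcup X'$ by attaching a Weinstein $1$-handle (which is subcritical, its index being less than $3$), then the Viterbo restriction map $SH^*(X\,\natural\,X')\to SH^*(X)\times SH^*(X')$ is an isomorphism \cite{Cieliebak,McLean,CO}. Viterbo restriction is a unital ring map that commutes with $c^*$ and with restriction on $H^*$ \cite{Ritter}.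
\end{itemize}

\subsection{Low degrees for the blocks}

The plan of the introduction needs $SH^0=\mathbb F_2$ and the injectivity of $c^*$ for each block; a summand with $SH^*=0$, for instance, would contribute no idempotent at all. By (F2) both properties hold if the nonconstant orbits have high degree. The boundary form $\alpha(h_0)$ has a periodic Reeb flow, so the degrees can be computed, and they are governed by the level.

\begin{lemma}\label{lem:index}
Let $(Y,A,\sigma)$ be an ample triple of level $\kappa$ that satisfies the hypotheses of Proposition~\textup{\ref{prop:topology}}, and let $\Omega$ be a domain of the triple with boundary form $\alpha=\alpha(h_0)$. For every admissible slope, each generator of the complex computing $SH_+^*(\Omega)$ arises from an $m$-fold fiber of $N\to F$ for some $m\ge1$ and has degree $\ge2m\kappa$. If $\kappa\ge2$, then $SH_+^j(\Omega)=0$ for $j\le3$, $SH^0(\Omega)=\mathbb F_2\cdot1\ne0$, and $c^*:H^j(\Omega;\mathbb F_2)\to SH^j(\Omega)$ is injective for $j\le3$.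
\end{lemma}

\begin{proof}
\emph{Orbits.} By \eqref{eq:alpha}, and since $d\alpha=\mathrm{pr}^*\omega_{h_0}$, the Reeb field is $R=-\frac12\partial_\theta$. The closed Reeb orbits are the $m$-fold fibers, of period $4\pi m$, traversed \emph{clockwise}. Choose $a$ with slope not in $4\pi\mathbb Z$ and $a''>0$ wherever $a'\in4\pi\mathbb Z_{>0}$. The nonconstant $1$-periodic orbits form families $\{r_m\}\times N$ with $a'(r_m)=4\pi m$, and along such an orbit $\theta(t)=\theta_0-2\pi mt$.

\emph{The trivialization.} The projection identifies $(\xi,d\alpha)$ with $\mathrm{pr}^*(TF,\omega_{h_0})$, so the complex structure of $F$ lifts to a compatible complex structure on $\xi$. Extend it to the end by $J\partial_r=R$; this is compatible with $\omega$ because $\omega(\partial_r,R)=1$. Then $\det_{\mathbb C}\xi^*\cong\mathrm{pr}^*K_F\cong\mathrm{pr}^*M^\kappa$. The bundle $\mathrm{pr}^*M$ has the tautological section $\tau$ that assigns to a ray its unit vector; in a frame $\ell$ it is $e^{i\theta}\ell$ up to a positive factor. So $\Theta=\tau^\kappa$ is a nowhere vanishing section of $\det_{\mathbb C}\xi^*$, and $(dr+i\alpha)\wedge\Theta$ is a nowhere vanishing section of the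 canonical bundle over the end. Since $N$ is simply connected, it is homotopic to the restriction of the global section. Its value on a frame $(\partial_r,g_1,g_2)$ with $g_1,g_2\in\xi$ is $\Theta(g_1,g_2)$.

\emph{The linearized flow.} Consider an orbit in the $m$-th family over $y\in F$. Lift a unitary basis of $T_yF$ to a frame $(f_1,f_2)$ of $\xi$ along the fiber, rescaled by $r_m^{-1/2}$. The Reeb flow preserves $\xi$ and covers the identity of $F$, so it preserves this frame. Up to a constant and a positive factor, $\Theta(f_1,f_2)=e^{i\kappa\theta(t)}$, which winds $-m\kappa$ times. Put $g_1=e^{2\pi i\kappa mt}f_1$ and $g_2=f_2$. Then $\Theta(g_1,g_2)$ has constant argument, so $(\partial_r,g_1,g_2)$ is a frame as required for the grading. The time-$t$ flow of $X_H$ moves $(r,n)$ along the Reeb flow for time $a'(r)t$. Its differential sends $\partial_r$ to $\partial_r+ta''R$, fixes $R$ and $f_2=g_2$, and sends $g_1(0)=f_1$ to $f_1=e^{-2\pi i\kappa mt}g_1(t)$. In the real basis $(\partial_r,R)$ and the complex basis $(g_1,g_2)$,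
\[
\Psi(t)=\begin{pmatrix}1&0\\ ta''(r_m)&1\end{pmatrix}\oplus e^{-2\pi i\kappa mt}\oplus1,\qquad \mu(\Psi)=\pm\tfrac12-2m\kappa .
\]
The fixed space of $\Psi(1)$ is $\mathbb RR\oplus\xi$, of dimension $5$. After a small nondegenerate perturbation every nonconstant orbit is close to an orbit in one of the finitely many families, with close linearized flow. By \eqref{eq:perturb}, $\mathrm{CZ}\le\frac12-2m\kappa+\frac52=3-2m\kappa$, so the degree is at least $2m\kappa$.

If $\kappa\ge2$, all generators have degree $\ge4$ for all slopes, so $SH_+^j(\Omega)=0$ for $j\le3$. By (F2), $c^*$ is injective for $j\le3$ and bijective for $j=0$, and it is unital by (F1).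
\end{proof}

\begin{remark}
The sign can be tested on $\mathbb C^3=\mathbb P^3\setminus\mathbb P^2$, of level $\kappa=-3$. The proof gives the winding number $-m\kappa=3m$. Directly, the Reeb flow on the round sphere is the rotation $z\mapsto e^{is}z$ up to a constant speed, and over $m$ full turns its complex determinant in the constant frame winds $3m$ times.
\end{remark}

\begin{remark}
Injectivity of $c^*$ on $H^3$ is deduced from $SH_+^2=0$, which the estimate gives only if $2\kappa\ge3$. For the blocks $\kappa=e-1$, and this is the one place where $e\ge3$ rather than $e\geq2$ is used. For the pair of Example~\ref{ex:basic} the bound $2m\kappa=-2m$ gives no information about $SH^0$.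
\end{remark}

\subsection{The invariant}

An idempotent of a commutative ring is \emph{primitive} if it is nonzero and not a sum of two nonzero idempotents with product zero. In $\mathbb F_2^{\,l}$ the primitive idempotents are the $l$ standard basis vectors.

\begin{definition}
Let $X$ be a simply connected Liouville domain of dimension $6$ with $c_1(X)=0$ and $SH^0(X)\cong\mathbb F_2^{\,l}$ as a ring. For a primitive idempotent $\epsilon\in SH^0(X)$ let $r_j(\epsilon)$ be the rank of the linear map $H^j(X;\mathbb F_2)\to SH^j(X)$, $x\mapsto\epsilon\,c^*(x)$. Let $\mathcal M(X)$ be the multiset of the pairs $(r_2(\epsilon),r_3(\epsilon))$, taken over all primitive idempotents.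
\end{definition}

By (F1), $\mathcal M(X)$ is invariant under Liouville isomorphisms of completions, and so, by Lemma~\ref{lem:homotopy}, under Liouville homotopies.

\begin{proposition}\label{prop:M}
For the Stein threefolds of Proposition~\textup{\ref{prop:sums}}, $SH^0(X_j)\cong\mathbb F_2^{\,k}$ and
\[
\mathcal M(X_j)=\big\{(2,b_3(P_{e_j}))\big\}\cup\big\{(1,b_3(Q_{e_i})):i\ne j\big\}.
\]
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:sums}(a) we may compute with $W_j$. Applying (F3) to each handle in turn gives a graded ring isomorphism $SH^*(W_j)\cong\prod_iSH^*(\Omega_{j,i})$, under which $c^*(x)$ corresponds to $\big(c^*(x|_{\Omega_{j,i}})\big)_i$. The blocks come from triples of level $e_i-1\ge2$, so Lemma~\ref{lem:index} gives $SH^0(W_j)\cong\mathbb F_2^{\,k}$, and the primitive idempotents $\epsilon_i$ are the units of the factors. The map $x\mapsto\epsilon_ic^*(x)$ in degree $d\in\{2,3\}$ is the composite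
\[
H^d(W_j;\mathbb F_2)\to H^d(\Omega_{j,i};\mathbb F_2)\xrightarrow{\ c^*\ }SH^d(\Omega_{j,i})
\]
followed by the inclusion of the $i$-th factor. The first map is onto, since in positive degrees the cohomology of $W_j$ is the direct sum over the blocks, and the second is injective by Lemma~\ref{lem:index}. So the rank is $\dim H^d(\Omega_{j,i};\mathbb F_2)$, which equals $b_d(\Omega_{j,i})$ because the integral homology of a block is free. Now use \eqref{eq:betti}.
\end{proof}

The first entries alone form the same multiset $\{2,1,\dots,1\}$ for every $j$. What distinguishes the $X_j$ is which value of $b_3$ is paired with the entry $2$.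

\section{Proof of Theorems \ref{thm:A} and \ref{thm:B}}

Let $X_1,\dots,X_k$ be the compact Stein threefolds of Proposition~\ref{prop:sums}, oriented by their complex structures. They are connected and simply connected with $c_1=0$. Fix $j\ne l$.

Property (2) is Proposition~\ref{prop:sums}(b). In particular $H_2(\partial X_j)\cong H_2(\partial X_l)$. Being Stein threefolds, $X_j$ and $X_l$ have handles of index $\le3$, and Proposition~\ref{prop:sums}(c) supplies the other hypotheses of Proposition~\ref{prop:smooth}. So there is an orientation-preserving diffeomorphism $f:X_j\to X_l$. The structures $f^*J_l$ and $J_j$ induce the orientation of $X_j$ and have $c_1=0$, so they are homotopic by Lemma~\ref{lem:acs}. This is (1).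

By Proposition~\ref{prop:M}, the multiset $\mathcal M(X_j)$ contains exactly one pair with first entry $2$, namely $(2,b_3(P_{e_j}))$. Since $e_j\neq e_l$ and $b_3(P_e)$ is strictly increasing in $e$, we have $\mathcal M(X_j)\ne\mathcal M(X_l)$, and the completions of $X_j$ and $X_l$ are not Liouville isomorphic. Lemma~\ref{lem:reduction} gives (3) and (4). This proves Theorem~\ref{thm:B}, and the case $k=2$ is Theorem~\ref{thm:A}. \qed

\begin{thebibliography}{9}

\bibitem{Cieliebak} Cieliebak, \emph{Handle attaching in symplectic homology and the chord conjecture}, JEMS 2002.

\bibitem{CE} Cieliebak and Eliashberg, \emph{From Stein to Weinstein and Back}.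

\bibitem{CO} Cieliebak and Oancea, \emph{Symplectic homology and the Eilenberg--Steenrod axioms}, AGT 2018.

\bibitem{Haefliger} Haefliger, \emph{Plongements diff\'erentiables de vari\'et\'es dans vari\'et\'es}, 1961.

\bibitem{Iida} Nobuo Iida, \emph{Stein structures not determined by the contact boundary}, arXiv:2608.09361 (2026).

\bibitem{McLean} McLean, \emph{Lefschetz fibrations and symplectic homology}, G\&T 2009.

\bibitem{Ritter} Ritter, \emph{TQFT structure on symplectic cohomology}, J. Topol. 2013.

\bibitem{Seidel} Seidel, \emph{A biased view of symplectic cohomology}.

\bibitem{Smale} Smale, \emph{On the structure of manifolds}, Amer. J. Math. 1962.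

\end{thebibliography}
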